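# Graphs of largest energy at a given edge density

## 1. The guess $\sqrt c\,n^{3/2}$, tested on small graphs

Let $G$ be a simple graph with $n$ vertices, $m$ edges and adjacency matrix $A$, with eigenvalues $\lambda_1\ge\dots\ge\lambda_n$. The **energy** of $G$ is $\|G\|_*=\sum_i|\lambda_i|$. It is the trace norm of $A$. For a square matrix $X$ of order $n$, the trace norm $\|X\|_*$ is the sum of the singular values. It satisfies the triangle inequality, it does not change when $X$ is multiplied by a unitary matrix, and Cauchy–Schwarz gives $\|X\|_*\le\sqrt n\,\|X\|_F$, with $\|X\|_F$ the Frobenius norm. For instance, $K_2$ has eigenvalues $\pm1$ and energy $2$.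

Fix the edge density by $2m=cn^2$. How large can the energy be? We have $\sum\lambda_i^2=\operatorname{tr}A^2=2m$, so Cauchy–Schwarz gives $\|G\|_*\le\sqrt{2mn}=\sqrt c\,n^{3/2}$, with equality if all $|\lambda_i|$ are equal. The first guess is that the square mass $2m$ can be shared evenly, at least approximately, and that the answer is about $\sqrt c\,n^{3/2}$. Let us test it.

* A perfect matching has eigenvalues $\pm1$, $2m=n$, and energy $n=\sqrt{2mn}$. The guess is exact, but here $c=1/n$.
* The cycle $C_5$ has eigenvalues $2$, $\frac{-1+\sqrt5}2$ (twice), $\frac{-1-\sqrt5}2$ (twice). Its energy is $2+2\sqrt5\approx6.47$, below $\sqrt{50}\approx7.07$.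
* $K_n$ has eigenvalues $n-1$ and $-1$ ($n-1$ times). Its energy is $2(n-1)$, while the guess is of order $n^{3/2}$.
* The Paley graph on $\mathbb F_q$, with $q\equiv1\pmod 4$ prime and $x\sim y$ iff $x-y$ is a nonzero square, has eigenvalues $\frac{q-1}2$ once and $\frac{-1\pm\sqrt q}2$, each $\frac{q-1}2$ times. Its energy is $\frac{q-1}2(1+\sqrt q)\sim\frac12q^{3/2}$. The density tends to $\frac12$, and the guess is $0.707\,q^{3/2}$.

The guess fails for dense graphs, for one reason. The Rayleigh quotient of the all-ones vector gives $\lambda_1\ge 2m/n=cn$. So $\lambda_1$ alone uses at least $c^2n^2$ of the square mass $cn^2$ and contributes at most $n$ to the energy. At most $c(1-c)n^2$ is left for the others, which suggests the corrected value $\sqrt{c(1-c)}\,n^{3/2}$. At $c=\frac12$ this is $\frac12n^{3/2}$, and Paley graphs reach it. Is it reached at every density? This is the following conjecture, from V. Nikiforov, "Remarks on the energy of regular graphs", arXiv:1604.04275 (2016).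

**Conjecture.** Let $0<c\le1/2$. For every $\varepsilon>0$, if $n$ is sufficiently large, there exists a graph $G$ of order $n$ with at most $cn^2/2$ edges such that $\|G\|_*\ge(1-\varepsilon)\sqrt{c(1-c)}\,n^{3/2}$.

The conjecture is true; it holds for all $0<c<1$, and the constant is sharp. Write $\varphi(x)=\sqrt{x(1-x)}$. We shall prove three theorems, the first of which contains the conjecture.

**Theorem 1.** Let $0<c<1$ and $\varepsilon>0$. For all sufficiently large $n$ there is a graph $G$ of order $n$ with $m$ edges, $(c-\varepsilon)n^2\le2m\le cn^2$, and $\|G\|_*\ge(1-\varepsilon)\sqrt{c(1-c)}\,n^{3/2}$.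

**Theorem 2.** Let $\mathcal E(n,m)$ be the maximum energy of graphs with $n$ vertices and exactly $m$ edges. Then
$$\max_{0\le m\le\binom n2}\Big|\frac{\mathcal E(n,m)}{n^{3/2}}-\varphi\Big(\frac{2m}{n^2}\Big)\Big|\to0\qquad(n\to\infty).$$
In particular, for $0<c\le\frac12$ the maximum energy with at most $cn^2/2$ edges is $(\sqrt{c(1-c)}+o(1))n^{3/2}$. More generally, for fixed $1\le r<2$ and $2m/n^2\to c\in(0,1)$, the maximum over graphs with exactly $m$ edges of the Schatten norm $(\sum|\lambda_i|^r)^{1/r}$ is $(\varphi(c)+o(1))\,n^{1/r+1/2}$.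

**Theorem 3.** Let $G_n$ have $n$ vertices and $m_n$ edges, $2m_n/n^2\to c\in(0,1)$, with eigenvalues $\lambda_1\ge\dots\ge\lambda_n$. Then $\|G_n\|_*=(\varphi(c)+o(1))n^{3/2}$ if and only if for every $\delta>0$ all but $o(n)$ eigenvalues satisfy $\big||\lambda_i|/\sqrt n-\varphi(c)\big|\le\delta$. In that case $\lambda_1=(c+o(1))n$, and $(\frac12+o(1))n$ eigenvalues lie near each of $\pm\varphi(c)\sqrt n$.

## 2. The upper bound, and the flat spectrum it forces

The upper bound makes the count above precise; it is after Koolen–Moulton. Let $1\le r<2$. We have $2m/n\le\lambda_1\le n$ (the upper bound because $\lambda_1^2\le2m\le n^2$). Hölder's inequality on the eigenvalues with $i\ge2$ gives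
$$\sum_i|\lambda_i|^r\le\lambda_1^r+n^{1-r/2}(2m-\lambda_1^2)^{r/2}\le n^r+n^{1+r/2}\varphi(2m/n^2)^r,\tag{1}$$
since $2m-\lambda_1^2\le2m-4m^2/n^2=n^2\varphi(2m/n^2)^2$. For $r=1$ this says $\|G\|_*\le n+\varphi(2m/n^2)\,n^{3/2}$.

We prove Theorem 3 now, because it uses only (1) and tells us what to look for.

**Proof of Theorem 3.** Write $s=\varphi(c)$.

**Step 1: large energy forces $|\lambda_i|\approx s\sqrt n$.** Let $\|G_n\|_*=(s+o(1))n^{3/2}$. Then $\sum_{i\ge2}\lambda_i^2\le2m_n-(2m_n/n)^2=s^2n^2+o(n^2)$, and $\sum_{i\ge2}|\lambda_i|\ge\|G_n\|_*-n$. Expanding the square,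
$$\sum_{i\ge2}(|\lambda_i|-s\sqrt n)^2\le s^2n^2+n\cdot s^2n-2s\sqrt n\cdot sn^{3/2}+o(n^2)=o(n^2).\tag{2}$$
An index $i\ge2$ with $\big||\lambda_i|-s\sqrt n\big|>\delta\sqrt n$ contributes at least $\delta^2n$, so there are $o(n)$ of them.

**Step 2: the size of $\lambda_1$.** For large $n$, $0\le\|G_n\|_*-n\le\sum_{i\ge2}|\lambda_i|$, so Cauchy–Schwarz gives $(\|G_n\|_*-n)^2\le n(2m_n-\lambda_1^2)$. Hence $\lambda_1^2\le cn^2-(c-c^2)n^2+o(n^2)=c^2n^2+o(n^2)$. With $\lambda_1\ge2m_n/n$ this gives $\lambda_1=(c+o(1))n$.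

**Step 3: the signs are balanced.** By (2) and Cauchy–Schwarz, $\sum_{i\ge2}\big||\lambda_i|-s\sqrt n\big|=o(n^{3/2})$. Let $N_\pm$ be the numbers of positive and negative eigenvalues among $i\ge2$; by Step 1 only $o(n)$ eigenvalues are zero. The trace of $A$ is $0$, so
$$0=\lambda_1+s\sqrt n\,(N_+-N_-)+o(n^{3/2}).$$
As $0\le\lambda_1\le n$, we get $N_+-N_-=o(n)$. Together with Step 1, $(\frac12+o(1))n$ eigenvalues lie near each of $\pm s\sqrt n$.

**Step 4: the converse.** Suppose that for each $\delta>0$ all but $o(n)$ eigenvalues satisfy $|\lambda_i|\ge(s-\delta)\sqrt n$. Then $\|G_n\|_*\ge(s-\delta-o(1))n^{3/2}$ for each $\delta>0$, so $\|G_n\|_*\ge(s-o(1))n^{3/2}$. The reverse inequality is (1) with $r=1$. $\square$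

**Random graphs fall short.** A sensible first try is the random graph in which each pair is an edge with probability $c$ independently. Put $W=(A-c(J-I))/\sqrt{c(1-c)n}$, where $J$ is the all-ones matrix. By Wigner's semicircle law the empirical distribution of the eigenvalues of $W$ tends in probability to the density $\frac1{2\pi}\sqrt{4-x^2}$ on $[-2,2]$. Its second moment is $\|W\|_F^2/n\le1/(c(1-c))$, which is bounded, so $|x|$ is uniformly integrable and
$$\tfrac1n\|W\|_*\to\frac1\pi\int_0^2x\sqrt{4-x^2}\,dx=\frac8{3\pi}\approx0.849.$$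
Since $\|c(J-I)\|_*=2c(n-1)=o(n^{3/2})$, the energy is about $0.849\,\varphi(c)n^{3/2}$. The semicircle is not concentrated at two points $\pm x$, and Theorem 3 says that it must be. We need structure.

## 3. Cayley sum graphs and flat Fourier transforms

**Definition.** Let $V$ be a finite abelian group of order $n_1$, written additively, and $S\subset V$. The **Cayley sum graph** $\Gamma(V,S)$ has vertex set $V$, with $v\sim v'$ iff $v\ne v'$ and $v+v'\in S$.

It is undirected for every $S$; no condition $S=-S$ is needed. For example, on $\mathbb Z/7$ with $S=\{1,2,4\}$ the edges are $01,26,35$ (sum $1$), $02,36,45$ (sum $2$) and $04,13,56$ (sum $4$). The pairs $v=v'$ with $2v\in S$, namely $v=4,1,2$, are discarded. For a character $\Psi$ of $V$ let $\hat S(\Psi)=\sum_{v\in S}\Psi(v)$.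

**Lemma 4.** The adjacency matrix $A$ and the edge set $E$ of $\Gamma(V,S)$ satisfy
$$n_1|S|-n_1\le2|E|\le n_1|S|,\qquad\Big|\,\|A\|_*-\sum_{\Psi}|\hat S(\Psi)|\,\Big|\le n_1.\tag{3}$$

*Proof.* Let $A^\circ_{v,v'}=1_S(v+v')$. Then $A=A^\circ-D$, where $D$ is diagonal with entries $0,1$. The sum of the entries of $A^\circ$ is $n_1|S|$, and that of $D$ is at most $n_1$; this is the first claim. Next, $\|D\|_*\le n_1$, so $\|A\|_*$ and $\|A^\circ\|_*$ differ by at most $n_1$. Composing $A^\circ$ with the permutation $v'\mapsto-v'$ gives the matrix $(1_S(v-v'))$ with the same trace norm. It is diagonalized by the characters: $\sum_{v'}1_S(v-v')\Psi(v')=\Psi(v)\overline{\hat S(\Psi)}$. The normalized characters form an orthonormal basis, so the singular values are the numbers $|\hat S(\Psi)|$. $\square$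

For $\mathbb Z/7$ and $S=\{1,2,4\}$, the nontrivial $\hat S$ are $\frac{-1\pm i\sqrt7}2$, all of modulus $\sqrt2$. So $\|A^\circ\|_*=3+6\sqrt2$, and the nontrivial part is perfectly flat. In general $\sum_\Psi|\hat S(\Psi)|^2=n_1|S|$, and the trivial character takes $|S|^2$. The task is to find, at density about $c$, a set $S$ for which $|\hat S(\Psi)|\approx\varphi(c)\sqrt{n_1}$ for most $\Psi$.

## 4. Unions of cyclotomic classes, and the reality constraint that stops them

Write $e(x)=e^{2\pi ix}$ and let $\mathbb E$ be the average over a finite set. Let $\ell$ be an odd prime, $\zeta=e(1/\ell)$, and $P=\{1,\dots,\frac{\ell-1}2\}$, so that $(\mathbb Z/\ell)\setminus\{0\}=P\sqcup(-P)$. For $F:\mathbb Z/\ell\to\mathbb C$ put $\hat F(j)=\mathbb E_uF(u)\zeta^{-ju}$, so $F(u)=\sum_j\hat F(j)\zeta^{ju}$ and $\mathbb E|F|^2=\sum_j|\hat F(j)|^2$ (Parseval).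

Let $q\equiv1\pmod\ell$ be prime and $\chi$ a character of $\mathbb F_q^*$ of order $\ell$, and write $\chi(x)=\zeta^{L(x)}$ with $L:\mathbb F_q^*\to\mathbb Z/\ell$. The **Gauss sum** of a multiplicative character $\theta$ is $G(\theta)=\sum_{x\ne0}\theta(x)e(x/q)$. We use $|G(\theta)|=\sqrt q$ for $\theta$ nontrivial, $G(1)=-1$, and $\sum_{x\ne0}\theta(x)e(\xi x/q)=\bar\theta(\xi)G(\theta)$ for $\xi\ne0$.

Natural sets $S$ of any density are $S=\{x\ne0:L(x)\in T\}$ with $T\subset\mathbb Z/\ell$. With $a_j=\widehat{1_T}(j)$ and $\omega_j=G(\chi^j)/\sqrt q$ we have $1_S=\sum_ja_j\chi^j$ on $\mathbb F_q^*$, so for $\xi\ne0$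
$$\hat S(\xi)=-a_0+\sqrt q\sum_{j\ne0}a_j\,\omega_j\,\zeta^{-jL(\xi)}.\tag{4}$$
The moduli $|a_j|$ are fixed by $T$, while the phases $\omega_j$ come from the field. Passing to $\mathbb F_{q^R}$ replaces $\omega_j$ by $\pm\omega_j^R$, as we shall see, so one can hope to steer the phases by choosing $R$. One would like to choose $T$ and the phases so that the series in (4) has nearly constant modulus.

Here is where this stops. Since $\chi(-1)=1$ ($\chi$ has odd order), $\omega_{-j}=\overline{\omega_j}$ whatever $q$ and $R$ are, and $a_{-j}=\overline{a_j}$. So the series in (4) is real: it equals $2\operatorname{Re}f(L(\xi))$ with $f(u)=\sum_{j\in P}a_j\omega_j\zeta^{-ju}$.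

*The case $\ell=3$, $T=\{0\}$, by hand.* All $a_j=\frac13$, and the series takes three values $x_0,x_1,x_2$, namely $\frac23\cos$ of three angles spaced by $2\pi/3$. They are real with sum $0$, so $\sum|x_u|=2\max|x_u|\le\frac43$, and the mean of $|x_u|$ is at most $\frac49$. As the three values of $L$ are equally frequent, Lemma 4 shows that the energy is at most $(\frac49+o(1))q^{3/2}$, for every value of the phase. But $\varphi(\frac13)=\frac{\sqrt2}3\approx0.471>0.444$. Three real numbers with sum $0$, not all zero, cannot have equal moduli.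

For larger $\ell$ the method below can control $|f|$, but not $\operatorname{Re}f$. Let $c=|T|/\ell$ and $s=\varphi(c)$. By Parseval $\sum_P|a_j|^2=s^2/2$, so the best constant modulus for $f$ is $s/\sqrt2$. If the argument of such an $f$ is equidistributed, as it will be for the functions that we can build, then the mean of $|2\operatorname{Re}f|$ is $\sqrt2\,s\cdot\frac2\pi\approx0.90\,s$, and ten percent is lost.

**A second layer removes the symmetry.** Let $q\equiv3\pmod4$, and let $\eta$ be the quadratic character, so $\eta(-1)=-1$. Take $T\subset\mathbb Z/\ell\times\mathbb Z/2$, that is, two sets $T_0,T_1\subset\mathbb Z/\ell$. The ratio of the phases of $G(\chi^j\eta)$ and $G(\chi^j)$ can be steered to a sign $\tau_j$ for $j\in P$, and because $\eta(-1)=-1$ it is then steered to $-\tau_j$ at $-j$. We shall see that the first layer then carries a coefficient of one of $T_0,T_1$ at $j\in P$, and a coefficient of the *other* set at $-j$. If at each $j$ only one of the two sets has a sizable coefficient,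 we can put all sizable frequencies of the first layer into $P$. Such a one-sided series is not forced to be real.

## 5. Gauss sums with a quadratic twist

Fix an odd prime $\ell$ and a prime $q$ with $q\equiv1\pmod\ell$ and $q\equiv3\pmod4$; it exists by Dirichlet's theorem. We recall two textbook theorems.

Let $v$ be an extension to $\overline{\mathbb Q}\subset\mathbb C$ of the $q$-adic valuation, with $v(q)=1$. Each $x\in\mathbb F_q^*$ is the reduction, modulo the maximal ideal of $v$, of exactly one $(q-1)$-st root of unity $\varpi(x)$. This is the **Teichmüller character**, with $\varpi(x)\equiv x$; it has order $q-1$. For $q=7$, $\varpi(3)$ is the sixth root of unity congruent to $3$.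

**Stickelberger's theorem** (e.g. Washington, *Introduction to Cyclotomic Fields*, Prop. 6.13; Lang, *Cyclotomic Fields*, Ch. 1 §2). $v(G(\varpi^{-a}))=a/(q-1)$ for $0\le a<q-1$.

For $q=3$, $a=1$: $G=e(\frac13)-e(\frac23)=i\sqrt3$, of valuation $\frac12$.

**Davenport–Hasse lifting theorem** (Ireland–Rosen, *A Classical Introduction to Modern Number Theory*, Ch. 11). Let $\theta$ be a nontrivial character of $\mathbb F_q^*$, and let $\mathrm{Nm}$ be the norm from $\mathbb F_{q^R}$ to $\mathbb F_q$. Then $G_{\mathbb F_{q^R}}(\theta\circ\mathrm{Nm})=(-1)^{R-1}G(\theta)^R$, where the Gauss sum over $\mathbb F_{q^R}$ uses the canonical additive character $x\mapsto e(\mathrm{Tr}(x)/q)$.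

For $q=3$, $R=2$, $\theta=\eta$, the theorem predicts $-(i\sqrt3)^2=3$. Directly, in $\mathbb F_9=\mathbb F_3(i)$, $\mathrm{Nm}\,x=x^4$ and $\mathrm{Tr}(a+bi)=2a$. The elements $\pm1,\pm i$ with $x^4=1$ contribute $e(\frac23)+e(\frac13)+2=1$, the elements $\pm1\pm i$ contribute $-2(e(\frac13)+e(\frac23))=2$, and the total is $3$.

Put $\chi=\varpi^{-(q-1)/\ell}$ (order $\ell$) and $\eta=\varpi^{-(q-1)/2}$ (quadratic). With $\{\cdot\}$ the fractional part, Stickelberger's theorem gives
$$v(G(\chi^j\eta^\tau))=\{j/\ell+\tau/2\}.\tag{5}$$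
For $j\not\equiv0\pmod\ell$ and $\tau\in\{0,1\}$ the character $\chi^j\eta^\tau$ is nontrivial. Let
$$\omega_{j,\tau}=G(\chi^j\eta^\tau)/\sqrt q,\qquad d_j=\omega_{j,1}/\omega_{j,0},$$
all of modulus $1$. Conjugating the definition gives $\overline{G(\theta)}=\theta(-1)G(\bar\theta)$, and $\chi(-1)=1$, $\eta(-1)=-1$, so
$$\omega_{-j,0}=\overline{\omega_{j,0}},\qquad\omega_{-j,1}=-\overline{\omega_{j,1}},\qquad d_{-j}=-\overline{d_j}.\tag{6}$$
The minus sign in the last formula is what the second layer is for.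

## 6. The graph on $\mathbb F_{q^R}\times\mathbb F_{q^N}\times\mathbb F_p\times\mathbb F_p$

Let $T_0,T_1\subset\mathbb Z/\ell$, $K=\mathbb Z/\ell\times\mathbb Z/2$, $T=\{(u,\sigma)\in K:u\in T_\sigma\}$. Let $R$ be odd, $N\ge1$, and $p$ a prime with $p\equiv1\pmod\ell$. Write $\chi(x)=\zeta^{L(x)}$ and $\eta(x)=(-1)^{Q(x)}$, and let $\chi_p=\zeta^{L_p}$ be a character of $\mathbb F_p^*$ of order $\ell$. Put
$$V=\mathbb F_{q^R}\times\mathbb F_{q^N}\times\mathbb F_p\times\mathbb F_p,\qquad n_1=|V|=q^{R+N}p^2,\qquad V^*=\{\text{all four coordinates}\ne0\},$$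
$$\mathcal L:V^*\to K,\quad\mathcal L(x,y,z,z')=\big(L(\mathrm{Nm}\,x)+L(\mathrm{Nm}\,y)+L_p(z)-L_p(z'),\;Q(\mathrm{Nm}\,x)\big),$$
where $\mathrm{Nm}$ are the norms to $\mathbb F_q$. Let $S=\mathcal L^{-1}(T)$ and $\Gamma=\Gamma(V,S)$.

Each factor has a role. The exponent $R$ steers the $d_j$. The exponent $N$ then steers the $\omega_{j,0}$ without touching the $d_j$. The two factors $\mathbb F_p$, used with opposite characters, contribute no phase at all, and make the orders $n_1$ dense enough to approximate every $n$.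

The map $\mathcal L$ is a surjective homomorphism from the multiplicative group $V^*$. Indeed norms are onto, and $(L,Q):\mathbb F_q^*\to K$ is onto because a generator of $\mathbb F_q^*$ goes to an element of order $2\ell$ in the cyclic group $K$ of order $2\ell$. So $\mathcal L$ takes each value equally often, and
$$|S|=|V^*|\frac{|T|}{2\ell},\qquad|V^*|=n_1(1-q^{-R})(1-q^{-N})(1-p^{-1})^2.\tag{7}$$
By Lemma 4,
$$n_1|S|-n_1\le2|E(\Gamma)|\le n_1|S|\le n_1^2|T|/(2\ell).\tag{8}$$

Let $t(j,\tau)=\frac1{2\ell}\sum_{(u,\sigma)\in T}\zeta^{-ju}(-1)^{\tau\sigma}$, so that $|t(j,\tau)|\le1$ and $1_T(u,\sigma)=\sum_{j,\tau}t(j,\tau)\zeta^{ju}(-1)^{\tau\sigma}$. Define on $K$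
$$\Phi(u,\sigma)=\sum_{j\ne0}\omega_{j,0}^{R+N}\big[t(j,0)+(-1)^\sigma d_j^R\,t(j,1)\big]\zeta^{-ju}.\tag{9}$$

**Lemma 5.** The adjacency matrix $A$ of $\Gamma$ satisfies
$$\|A\|_*\ge n_1^{3/2}\,\frac{|V^*|}{n_1}\big(\mathbb E_K|\Phi|-2q^{-N/2}\big)-n_1.\tag{10}$$

*Proof.* **Step 1: expand $S$ into multiplicative characters.** The additive characters of $V$ are $v\mapsto\Psi(\xi v)$, $\xi\in V$, with coordinatewise product and $\Psi$ the product of the four canonical additive characters. Write $\hat S(\xi)=\sum_{v\in S}\Psi(\xi v)$. On $V^*$ we have $1_S=\sum_{j,\tau}t(j,\tau)X_{j,\tau}$ with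
$$X_{j,\tau}(x,y,z,z')=\chi^j\eta^\tau(\mathrm{Nm}\,x)\,\chi^j(\mathrm{Nm}\,y)\,\chi_p^j(z)\,\chi_p^{-j}(z').$$
For $\xi\in V^*$, substituting $v\mapsto\xi^{-1}v$ shows that $\sum_{v\in V^*}X_{j,\tau}(v)\Psi(\xi v)$ equals $\overline{X_{j,\tau}(\xi)}$ times a product of four Gauss sums.

**Step 2: evaluate the products.** Let $j\ne0$. By Davenport–Hasse the first two factors are $(-1)^{R-1}G(\chi^j\eta^\tau)^R$ and $(-1)^{N-1}G(\chi^j)^N$, and the last two give $G(\chi_p^j)G(\chi_p^{-j})=\chi_p^j(-1)p=p$, as $\chi_p$ has odd order. The product is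
$$(-1)^{R+N}q^{(R+N)/2}p\;\omega_{j,\tau}^R\,\omega_{j,0}^N,\qquad q^{(R+N)/2}p=n_1^{1/2}.$$
Let $j=0$. Each trivial character contributes $-1$, so the product has modulus $1$ for $\tau=0$ and $q^{R/2}$ for $\tau=1$.

**Step 3: collect the terms.** If $\mathcal L(\xi)=(u,\sigma)$, then $\overline{X_{j,\tau}(\xi)}=\zeta^{-ju}(-1)^{\tau\sigma}$. Since $\omega_{j,1}^R=d_j^R\omega_{j,0}^R$, the terms with $j\ne0$ sum to $(-1)^{R+N}n_1^{1/2}\Phi(u,\sigma)$. Those with $j=0$ sum to at most $1+q^{R/2}\le2q^{R/2}$ in modulus, because $|t|\le1$. Hence $|\hat S(\xi)|\ge n_1^{1/2}|\Phi(\mathcal L(\xi))|-2q^{R/2}$ for $\xi\in V^*$. Sum over $V^*$, where $\mathcal L$ takes each value equally often, use $q^{R/2}=n_1^{1/2}q^{-N/2}/p\le n_1^{1/2}q^{-N/2}$, drop the $\xi\notin V^*$, and apply Lemma 4. $\square$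

## 7. The phases of Gauss sums are multiplicatively independent

To steer the phases $d_j^R$ and $\omega_{j,0}^{R+N}$ we apply Kronecker's theorem, which needs independence. By (6) it can hold at most over $j\in P$, since $\omega_{j,0}\,\omega_{-j,0}=1$. In the smallest case, $\ell=3$ and $q=7$, we have $P=\{1\}$. By (5), $v(G(\chi)^2/q)=\frac23-1\ne0$, so $\omega_{1,0}$ is not a root of unity. Likewise $v(d_1)=\frac56-\frac13=\frac12\ne0$. The general proof reads off valuations in the same way, at all Galois conjugates.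

**Lemma 6.** Let $(n_j)_{j\in P}$ be integers. If $\prod_P\omega_{j,0}^{n_j}$ is a root of unity, then all $n_j=0$. The same holds for $\prod_Pd_j^{n_j}$.

*Proof.* Let $B(x)=\{x\}-\frac12$, and for $b\in(\mathbb Z/\ell)^*$ let $y(b)=\sum_{j\in P}n_jB(jb/\ell)$.

**Step 1: turn each relation into $y\equiv0$.** As $q\ne\ell$, for each $b$ there is $\sigma_b\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ fixing $e(1/q)$ with $\sigma_b(\zeta)=\zeta^b$. It maps $G(\chi^j\eta^\tau)$ to $G(\chi^{bj}\eta^\tau)$.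

Suppose first that $\prod\omega_{j,0}^{n_j}$ is a root of unity. Squaring, $\prod G(\chi^j)^{2n_j}=\xi q^{\sum n_j}$ with $\xi$ a root of unity. Apply $\sigma_b$, then $v$; roots of unity have valuation $0$. By (5), $2\sum n_j\{jb/\ell\}=\sum n_j$, that is, $2y(b)=0$.

Suppose next that $\prod d_j^{n_j}=\prod\big(G(\chi^j\eta)/G(\chi^j)\big)^{n_j}$ is a root of unity. Applying $\sigma_b$ and $v$,
$$\sum_Pn_j\big(\{\tfrac{jb}\ell+\tfrac12\}-\{\tfrac{jb}\ell\}\big)=0\quad\text{for all }b.$$
Since $\{x\}+\{x+\frac12\}=\{2x\}+\frac12$, we have $\{x+\frac12\}-\{x\}=\{2x\}+\frac12-2\{x\}=B(2x)-2B(x)$. So $y(2b)=2y(b)$ for all $b\in(\mathbb Z/\ell)^*$. Taking $b$ with $|y(b)|$ maximal gives $y\equiv0$.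

**Step 2: deduce $n_j=0$ from $y\equiv0$.** Extend $n$ to an odd function $\nu$ on $(\mathbb Z/\ell)^*$: $\nu(\pm j)=\pm n_j$ for $j\in P$. As $B(-x)=-B(x)$ for $x\notin\mathbb Z$, $y(b)=\frac12\sum_{j\in(\mathbb Z/\ell)^*}\nu(j)B(jb/\ell)$. Let $\rho$ be an odd Dirichlet character mod $\ell$. Substituting $t=jb$ and using $\sum_t\rho(t)=0$,
$$0=\sum_b\rho(b)y(b)=\frac12\Big(\sum_j\nu(j)\bar\rho(j)\Big)B_{1,\rho},\qquad B_{1,\rho}=\sum_{t=1}^{\ell-1}\rho(t)\frac t\ell.$$
Since $\rho$ is primitive and odd, $B_{1,\rho}$ is a nonzero multiple of $L(1,\bar\rho)\ne0$ (Washington, Thm 4.9). So $\nu$ is orthogonal to all odd characters. Being odd, it is orthogonal to all even ones. The characters span all functions on $(\mathbb Z/\ell)^*$, so $\nu=0$. $\square$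

Recall **Kronecker's theorem**: if $1,\theta_1,\dots,\theta_k$ are linearly independent over $\mathbb Q$, then for each $N_0$ the vectors $(e(N\theta_1),\dots,e(N\theta_k))$, $N\ge N_0$, are dense in the torus.

**Lemma 7.** Given unimodular $(\kappa_j)_{j\in P}$, signs $(\tau_j)_{j\in P}$, $\delta>0$ and $N_0$, there are an odd $R\ge N_0$ and $N\ge N_0$ with $|d_j^R-\tau_j|\le\delta$ and $|\omega_{j,0}^{R+N}-\kappa_j|\le\delta$ for all $j\in P$.

*Proof.* First we choose $R$. Write $d_j=e(\theta_j)$. If $\sum n_j\theta_j$ is rational for integers $n_j$, then $\prod d_j^{n_j}$ is a root of unity, so all $n_j=0$ by Lemma 6. Thus $1$ and the $\theta_j$, and hence $1$ and the $2\theta_j$, are linearly independent over $\mathbb Q$. By Kronecker's theorem the vectors $(d_j^{2R'})_{j\in P}$, $R'\ge N_0$, are dense. Choose $R'$ with $d_j^{2R'}$ within $\delta$ of $\tau_jd_j^{-1}$ for all $j$, and put $R=2R'+1$. With $R$ fixed, we choose $N$. In the same way the vectors $(\omega_{j,0}^N)_{j\in P}$, $N\ge N_0$,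 are dense. Choose $N$ with $\omega_{j,0}^N$ within $\delta$ of $\kappa_j\omega_{j,0}^{-R}$ for all $j$. $\square$

## 8. What the two sets must satisfy

For $T_0,T_1\subset\mathbb Z/\ell$ put $a_\sigma(j)=\widehat{1_{T_\sigma}}(j)$. Here is the property that makes the graph work.

**Proposition 8.** Let $0<c<1$, $\varepsilon>0$. For all sufficiently large primes $\ell$ there are $T_0,T_1\subset\mathbb Z/\ell$ and unimodular $(\kappa_j)_{j\in P}$ with

1. $\big||T_\sigma|/\ell-c\big|\le\varepsilon$ for $\sigma=0,1$;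
2. $\sum_{j\in P}\min(|a_0(j)|,|a_1(j)|)^2\le\varepsilon^2$;
3. $\mathbb E_u\big|\sum_{j\in P}\max(|a_0(j)|,|a_1(j)|)\,\kappa_j\zeta^{ju}\big|\ge\sqrt{c(1-c)}-\varepsilon$.

Condition 2 says that at each frequency essentially one set is active. Condition 3 says that the one-sided series with the active moduli and well-chosen phases has almost constant modulus. We prove it in Section 10; first we see that it suffices.

**Lemma 9.** Let $T_0,T_1$ and unimodular $(\kappa^0_j)_{j\in P}$ satisfy 1–3 of Proposition 8 with $(c',\delta)$ in place of $(c,\varepsilon)$ and $\kappa^0_j$ in place of $\kappa_j$. For every $N_0$ there are an odd $R\ge N_0$ and $N\ge N_0$ for which $\Phi$ in (9) satisfies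
$$\mathbb E_K|\Phi|\ge\sqrt{c'(1-c')}-3\delta.\tag{11}$$

*Proof.* **Step 1: choose the target phases.** From the definition of $t$, $t(j,0)+t(j,1)=a_0(j)$ and $t(j,0)-t(j,1)=a_1(j)$. For $j\in P$ let $\tau_j=1$ if $|a_0(j)|\ge|a_1(j)|$ and $\tau_j=-1$ otherwise, and put
$$b_j=t(j,0)+\tau_jt(j,1),\qquad b_j'=t(j,0)-\tau_jt(j,1).$$
Then $|b_j|$ is the maximum and $|b_j'|$ the minimum of $|a_0(j)|,|a_1(j)|$. Choose unimodular $\kappa_j$ with $\kappa_jb_j=|b_j|\,\overline{\kappa_j^0}$ (any unimodular $\kappa_j$ if $b_j=0$). Apply Lemma 7 with these $\kappa_j,\tau_j$, tolerance $\delta/(3\ell)$ and $N_0$.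

**Step 2: replace the phases by their targets.** By (6) and since $R$ is odd, for $j\in P$ we have $\omega_{-j,0}^{R+N}=\overline{\omega_{j,0}^{R+N}}\approx\overline{\kappa_j}$ and $d_{-j}^R=-\overline{d_j^R}\approx-\tau_j$, within the same tolerance. Let $\Phi^*$ be $\Phi$ with $\omega_{\pm j,0}^{R+N}$ and $d_{\pm j}^R$ replaced by these targets. In each coefficient the first term changes by at most $\frac\delta{3\ell}$ and the second, a product of two phases, by at most $2\frac\delta{3\ell}$. There are $\ell-1$ coefficients, so $|\Phi-\Phi^*|\le\delta$ pointwise.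

**Step 3: see that each layer is one-sided.** Put $f(u)=\sum_P\kappa_jb_j\zeta^{-ju}$ and $f'(u)=\sum_P\kappa_jb_j'\zeta^{-ju}$. In layer $\sigma=0$ the frequency $j\in P$ has coefficient $\kappa_jb_j$, and the frequency $-j$ has coefficient $\overline{\kappa_j}\,[t(-j,0)-\tau_jt(-j,1)]=\overline{\kappa_jb_j'}$, because $t(-j,\tau)=\overline{t(j,\tau)}$. In layer $\sigma=1$ the roles are exchanged. Thus
$$\Phi^*(u,0)=f(u)+\overline{f'(u)},\qquad\Phi^*(u,1)=f'(u)+\overline{f(u)}.$$

**Step 4: estimate.** By condition 2, $\mathbb E|f'|\le(\sum_P|b_j'|^2)^{1/2}\le\delta$. Since $\overline{f(u)}=\sum_P|b_j|\kappa_j^0\zeta^{ju}$, condition 3 gives $\mathbb E|f|\ge\sqrt{c'(1-c')}-\delta$. Hence $\mathbb E_K|\Phi|\ge\mathbb E_K|\Phi^*|-\delta\ge\mathbb E|f|-\mathbb E|f'|-\delta\ge\sqrt{c'(1-c')}-3\delta$. $\square$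

## 9. Chirps: one spectrum, many supports

How can a series with prescribed moduli have constant modulus? The difficulty is interference. For an interval $[0,c)$ of the circle the moduli are those of its Fourier coefficients, $\gamma_1,\gamma_2,\dots$; but $|\gamma_1\kappa_1e(z)+\gamma_2\kappa_2e(2z)|$ runs from $|\gamma_1-\gamma_2|$ to $\gamma_1+\gamma_2$ whatever the phases are. We want the harmonics to be active at *different times*, without changing the moduli of the coefficients. A chirp makes this possible. The signal $e(\mu t^2/(2h))$, $0\le t<h$, has instantaneous frequency $\mu t/h$, which sweeps $(0,\mu)$ at constant speed. So its spectrum should be flat on $(0,\mu)$, whatever the duration $h$ and the starting time.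

**Lemma 10.** Let $0<h\le1$, $\mu>0$, $[w_0,w_0+h]\subset[0,1]$, and let $f(w)=h^{-1/2}1_{[w_0,w_0+h)}(w)\,e\big(\mu(w-w_0)^2/(2h)\big)$ on $[0,1)$, with $\hat f(m)=\int_0^1f(w)e(-mw)\,dw$. Then $|\hat f(m)|$ does not depend on $w_0$, and for fixed $h$
$$\Delta(\mu,h):=\sum_{m\in\mathbb Z}\big(|\hat f(m)|-\mu^{-1/2}1_{0<m<\mu}\big)^2\to0\qquad(\mu\to\infty).$$

*Proof.* **Step 1: reduce to a Fresnel integral.** Put $\theta=m/\mu$ and $\Lambda=\sqrt{\mu h}$. With $t=w-w_0$, which only adds a phase, the exponent is $\frac{\mu t^2}{2h}-mt=\frac\mu{2h}(t-\theta h)^2-\frac{\mu h\theta^2}2$. With $v=\sqrt{\mu/h}\,(t-\theta h)$ we get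
$$|\hat f(m)|=\mu^{-1/2}\Big|\int_{-\theta\Lambda}^{(1-\theta)\Lambda}e^{i\pi v^2}dv\Big|,$$
which does not involve $w_0$.

**Step 2: bound the coefficients in the bulk from below.** We have $\int_{\mathbb R}e^{i\pi v^2}dv=e^{i\pi/4}$. For $A>0$, writing $e^{i\pi v^2}=\frac1{2\pi iv}\frac d{dv}e^{i\pi v^2}$ and integrating by parts, $\big|\int_A^\infty e^{i\pi v^2}dv\big|\le\frac1{2\pi A}+\int_A^\infty\frac{dv}{2\pi v^2}=\frac1{\pi A}$. Let $0<\delta<\frac12$. If $\delta\le\theta\le1-\delta$, both missing tails start at distance at least $\delta\Lambda$ from $0$, so $|\hat f(m)|\ge\mu^{-1/2}\big(1-\frac2{\pi\delta\Lambda}\big)$. At least $(1-2\delta)\mu-1$ integers $m$ satisfy this condition.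

**Step 3: the total mass controls the rest.** By Parseval $\sum_m|\hat f(m)|^2=\int|f|^2=1$, and at most $\mu$ integers satisfy $0<m<\mu$. Expanding the square, for $\mu$ large,
$$\Delta\le1+1-2\mu^{-1/2}\sum_{0<m<\mu}|\hat f(m)|\le2-2\Big(1-2\delta-\frac1\mu\Big)\Big(1-\frac2{\pi\delta\Lambda}\Big).$$
So $\limsup_{\mu\to\infty}\Delta\le4\delta$, and $\delta$ is arbitrary. $\square$

## 10. Proof of Proposition 8

The sets will be $T_\sigma=\{u:z_\sigma+\lambda w^2/2\in[0,c)\bmod1\}$, where $w,z_0,z_1$ behave like independent coordinates of $u$. The $k$-th harmonic of the interval then becomes a chirp of full duration, with sweep range $k\lambda$. A function $H$ of constant modulus will be made from chirps with the same sweep ranges, but compressed to disjoint time intervals. By Lemma 10 the coefficients agree in modulus, and the phases are ours to choose.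

Let $s=\sqrt{c(1-c)}$. Let $g$ be the indicator of $[0,c)$ on $\mathbb R/\mathbb Z$, with Fourier coefficients $\hat g_k$, and put $\gamma_k=|\hat g_k|$, $h_k=\gamma_k^2/s^2$. By Parseval $2\sum_{k\ge1}\gamma_k^2=c-c^2=s^2$, so $2\sum_{k\ge1}h_k=1$. Fix $\delta\in(0,\frac12)$.

**Step 1: the model functions on the torus.** Choose $k_0$ with $2\sum_{k\le k_0}h_k\ge1-\delta$, and put $\mathcal K=\{1\le k\le k_0:\gamma_k\ne0\}$. By Lemma 10 choose $\lambda>0$ with $\Delta(k\lambda,1)\le\delta$ and $\Delta(k\lambda,h_k)\le\delta$ for all $k\in\mathcal K$. Choose disjoint intervals $D_{k,i}=[w_{k,i},w_{k,i}+h_k)\subset[0,1)$ for $k\in\mathcal K$, $i\in\{0,1\}$, which is possible as the total length $2\sum_{\mathcal K}h_k$ is at most $1$. Put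
$$\alpha_k(w)=e(k\lambda w^2/2),\qquad\psi_{k,i}(w)=h_k^{-1/2}1_{D_{k,i}}(w)\,e\big(k\lambda(w-w_{k,i})^2/(2h_k)\big),$$
$$H(w,z_0,z_1)=\sum_{k\in\mathcal K}\sum_{i=0,1}\gamma_k\,e(kz_i)\,\psi_{k,i}(w).$$
As the $D_{k,i}$ are disjoint, $|H|=\gamma_kh_k^{-1/2}=s$ on the set where $w\in\bigcup D_{k,i}$, and $H=0$ elsewhere. So
$$\int|H|\ge(1-\delta)s,\qquad\int|H|^2=2\sum_{\mathcal K}\gamma_k^2\in[(1-\delta)s^2,s^2].\tag{12}$$
On $D_{k,i}$ the argument of $H$ is $kz_i$ plus a function of $w$. It is equidistributed when $z_i$ runs over the circle, as announced in Section 4.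

**Step 2: compare the two kinds of chirp.** With sums over integers $0<m<k\lambda$,
$$\sum_m|\hat\alpha_k(m)|^2\ge1-\delta,\quad\sum_m|\hat\psi_{k,i}(m)|^2\ge1-\delta,\quad\sum_m\big(|\hat\alpha_k(m)|-|\hat\psi_{k,i}(m)|\big)^2\le4\delta.\tag{13}$$
Indeed $\alpha_k$ and $\psi_{k,i}$ are the functions of Lemma 10 with $\mu=k\lambda$ and $h=1$, respectively $h=h_k$. The terms of $\Delta$ with $m\notin(0,k\lambda)$ are the squared coefficients there, so these sum to at most $\delta$, while all squared coefficients sum to $1$. This gives the first two bounds. The third is the triangle inequality in $\ell^2$: both sequences of moduli are within $\sqrt\delta$ of $(k\lambda)^{-1/2}1_{0<m<k\lambda}$.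

**Step 3: three independent coordinates on $\mathbb Z/\ell$.** Let $M=\lfloor\ell^{1/3}\rfloor$. To $u\in\{0,\dots,\ell-1\}$ associate $w=u/\ell$, $z_0=Mu/\ell$, $z_1=M^2u/\ell$ (mod $1$). For fixed $(A,B,C)\in\mathbb Z^3\setminus0$ and $\ell$ large we have $0<|A+BM+CM^2|<\ell$: the highest nonzero term dominates as $M\to\infty$, and the sum is $O(\ell^{2/3})$. Hence $\mathbb E_u\,e(Aw+Bz_0+Cz_1)=0$. By Weyl's criterion the points become equidistributed in $(\mathbb R/\mathbb Z)^3$ as $\ell\to\infty$, and averages of Riemann integrable functions converge to their integrals.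

We shall apply this to products of exponentials with $H$, $|H|$, $|H|^2$, $1$ or $1_{[0,c)}(z_\sigma+\lambda w^2/2)$ (with $w\in[0,1)$). These are bounded, and discontinuous only on a finite union of planes $w=\mathrm{const}$ and smooth surfaces $z_\sigma+\lambda w^2/2\equiv\mathrm{const}$, a set of measure zero. So they are Riemann integrable. Put
$$T_\sigma=\{u:z_\sigma+\lambda w^2/2\bmod1\in[0,c)\},$$
and let $H_\ell(u)$ be the value of $H$ at the point of $u$. In particular $|T_\sigma|/\ell\to c$, which gives condition 1 for large $\ell$.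

**Step 4: the Fourier coefficients at the relevant frequencies.** Let $j_i(m,k)=m+kM^{1+i}$ for $k\in\mathcal K$, $0<m<k\lambda$, $i=0,1$. For $\ell$ large these are distinct, as $m$ and $k$ are bounded and can be read off as base-$M$ digits, and they lie in $P$, being positive and $O(\ell^{2/3})$. Let $J$ be the set of them; its cardinality is bounded independently of $\ell$. Since $\zeta^{-j_i(m,k)u}=e(-mw-kz_i)$, Step 3 gives, as $\ell\to\infty$,
$$|a_i(j_i(m,k))|\to\gamma_k|\hat\alpha_k(m)|,\qquad a_{1-i}(j_i(m,k))\to0,\qquad\hat H_\ell(j_i(m,k))\to\gamma_k\hat\psi_{k,i}(m).\tag{14}$$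
To compute the limiting integrals, integrate first over $z_0,z_1$. For the first limit, the $k$-th Fourier coefficient of $z\mapsto1_{[0,c)}(z+\lambda w^2/2)$ is $\hat g_k\,e(k\lambda w^2/2)=\hat g_k\alpha_k(w)$, and integration over $w$ gives $\hat g_k\hat\alpha_k(m)$. For the second, the indicator involves $z_{1-i}$ only, and $\int e(-kz_i)\,dz_i=0$ as $k\ne0$. For the third, all terms of $H$ other than $(k,i)$ integrate to $0$.

**Step 5: account for all the mass.** Put $\beta_j=\max(|a_0(j)|,|a_1(j)|)$ and $\beta_j'=\min(|a_0(j)|,|a_1(j)|)$. By Parseval and $a_\sigma(-j)=\overline{a_\sigma(j)}$,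
$$\sum_P(\beta_j^2+\beta_j'^2)=\sum_\sigma\frac12\Big(\frac{|T_\sigma|}\ell-\frac{|T_\sigma|^2}{\ell^2}\Big)\to s^2.$$
By (14), (13) and (12), $\liminf\sum_J\beta_j^2\ge(1-\delta)\,2\sum_{\mathcal K}\gamma_k^2\ge(1-\delta)^2s^2$. Hence
$$\limsup\Big(\sum_P\beta_j'^2+\sum_{P\setminus J}\beta_j^2\Big)\le2\delta s^2.\tag{15}$$
This gives condition 2 for large $\ell$ if $\delta$ is small. For $H_\ell$, Parseval gives $\sum_j|\hat H_\ell(j)|^2=\mathbb E|H_\ell|^2\to2\sum_{\mathcal K}\gamma_k^2$, and (14), (13) give $\liminf\sum_J|\hat H_\ell(j)|^2\ge(1-\delta)2\sum_{\mathcal K}\gamma_k^2$. So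
$$\limsup\sum_{j\notin J}|\hat H_\ell(j)|^2\le\delta\cdot2\sum_{\mathcal K}\gamma_k^2\le\delta s^2.\tag{16}$$
Finally, (14) and the third bound in (13) give
$$\limsup\sum_J\big(\beta_j-|\hat H_\ell(j)|\big)^2\le4\delta\cdot2\sum_{\mathcal K}\gamma_k^2\le4\delta s^2.\tag{17}$$

**Step 6: give the series the phases of $H_\ell$.** Put $\kappa_j=\hat H_\ell(j)/|\hat H_\ell(j)|$ for $j\in J$ with $\hat H_\ell(j)\ne0$, and $\kappa_j=1$ otherwise. Let $f(u)=\sum_P\beta_j\kappa_j\zeta^{ju}$. The $j$-th coefficient of $f-H_\ell$ has modulus $\big|\beta_j-|\hat H_\ell(j)|\big|$ for $j\in J$, squared modulus at most $2\beta_j^2+2|\hat H_\ell(j)|^2$ for $j\in P\setminus J$, and modulus $|\hat H_\ell(j)|$ otherwise. By Parseval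
$$\mathbb E|f-H_\ell|^2\le\sum_J\big(\beta_j-|\hat H_\ell(j)|\big)^2+2\sum_{P\setminus J}\beta_j^2+2\sum_{j\notin J}|\hat H_\ell(j)|^2,$$
whose $\limsup$ is at most $(4+4+2)\delta s^2=10\delta s^2$ by (17), (15), (16). Now $\mathbb E|f|\ge\mathbb E|H_\ell|-(\mathbb E|f-H_\ell|^2)^{1/2}$, and $\mathbb E|H_\ell|\to\int|H|\ge(1-\delta)s$. So $\liminf\mathbb E|f|\ge(1-\delta-\sqrt{10\delta})s$. Taking $\delta$ small gives condition 3 for all large $\ell$. $\square$

## 11. Every order $n$: proof of Theorem 1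

**Step 1: fix the parameters.** We may assume $\varepsilon<1$. Put $c'=c-2\delta$, where $\delta\in(0,c/4)$ is so small that
$$(1-\delta)(c'-\delta)>c-\varepsilon\quad\text{and}\quad(1-\delta)\big(\sqrt{c'(1-c')}-4\delta\big)>(1-\varepsilon)\sqrt{c(1-c)}.\tag{18}$$
This is possible by continuity, as both strict inequalities hold at $\delta=0$. The shift from $c$ to $c'$ leaves room for the edge bound. Take $\ell,T_0,T_1,\kappa^0$ from Proposition 8 for $(c',\delta)$, then $q$ as in Section 5. Then take $R,N$ from Lemma 9, with $N_0$ so large that $2q^{-R}\le\delta$, $2q^{-N}\le\delta$ and $2q^{-N/2}\le\delta$. All of these are now fixed; they do not depend on $n$.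

**Step 2: reach order $n$.** For $n$ large let $p$ be the largest prime with $p\equiv1\pmod\ell$ and $n_1=q^{R+N}p^2\le n$. By the prime number theorem in arithmetic progressions the ratio of consecutive primes $\equiv1\pmod\ell$ tends to $1$, so $n_1/n\to1$ as $n\to\infty$. Let $G$ be $\Gamma$ together with $n-n_1$ isolated vertices; then $\|G\|_*=\|A\|_*$.

**Step 3: count edges.** By condition 1, $\big||T|/(2\ell)-c'\big|\le\delta$. So (8) gives $2|E(G)|\le n_1^2(c'+\delta)\le cn^2$. Since $(1-q^{-R})(1-q^{-N})\ge(1-\frac\delta2)^2\ge1-\delta$, (7) and (8) give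
$$2|E(G)|\ge n_1^2(1-\delta)(1-p^{-1})^2(c'-\delta)-n_1.$$

**Step 4: bound the energy.** By (10), (11) and $2q^{-N/2}\le\delta$,
$$\|G\|_*\ge n_1^{3/2}(1-\delta)(1-p^{-1})^2\big(\sqrt{c'(1-c')}-4\delta\big)-n_1,$$
where the bracket is positive by (18). Since $n_1/n\to1$ and $p\to\infty$, (18) shows that for all large $n$ we have $2|E(G)|\ge(c-\varepsilon)n^2$ and $\|G\|_*\ge(1-\varepsilon)\sqrt{c(1-c)}\,n^{3/2}$. This proves Theorem 1, and with it the conjecture. $\square$

## 12. Exactly $m$ edges, uniformly in $m$: proof of Theorem 2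

**Step 1: the upper estimate.** By (1) with $r=1$, $\mathcal E(n,m)/n^{3/2}-\varphi(2m/n^2)\le n^{-1/2}$ for all $m$.

**Step 2: the lower estimate, by compactness.** Suppose that it fails. Then for some $\delta>0$ there are $n\to\infty$ and $m=m(n)$ with $2m/n^2\to x\in[0,1]$ and $\mathcal E(n,m)<(\varphi(2m/n^2)-\delta)n^{3/2}$. If $x\in\{0,1\}$, the right side is eventually negative, a contradiction.

Let $0<x<1$ and $\varepsilon>0$. For large $n$, Theorem 1 gives a graph with $m'$ edges, $|2m'-xn^2|\le\varepsilon n^2$, and energy at least $(1-\varepsilon)\varphi(x)n^{3/2}$. For large $n$ also $|2m-xn^2|\le\varepsilon n^2$, so $|m-m'|\le\varepsilon n^2$. Add or delete $|m-m'|$ edges to reach exactly $m$ edges. The adjacency matrix changes by a matrix of Frobenius norm $\sqrt{2|m-m'|}$, so the energy changes by at most $\sqrt n\sqrt{2\varepsilon n^2}=\sqrt{2\varepsilon}\,n^{3/2}$. Thus $\mathcal E(n,m)\ge\big((1-\varepsilon)\varphi(x)-\sqrt{2\varepsilon}\big)n^{3/2}$. Since $\varphi(2m/n^2)\to\varphi(x)$,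 this is a contradiction for small $\varepsilon$.

**Step 3: at most $cn^2/2$ edges, $c\le\frac12$.** As $\varphi$ is increasing on $[0,\frac12]$, every $m\le cn^2/2$ has $\varphi(2m/n^2)\le\varphi(c)$, so the maximum is at most $(\varphi(c)+o(1))n^{3/2}$. The value $m=\lfloor cn^2/2\rfloor$, which is at most $\binom n2$ for $n\ge2$, attains it asymptotically.

**Step 4: Schatten norms, $1\le r<2$.** Let $2m/n^2\to c\in(0,1)$. As $r<1+\frac r2$, $n^r=o(n^{1+r/2})$, and (1) gives $\sum|\lambda_i|^r\le(\varphi(c)^r+o(1))n^{1+r/2}$, which is the upper bound. For the lower bound take graphs of maximum energy with $m$ edges. The power mean inequality gives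
$$\sum_i|\lambda_i|^r\ge n^{1-r}\|G\|_*^r=n^{1-r}(\varphi(c)+o(1))^rn^{3r/2}=(\varphi(c)+o(1))^rn^{1+r/2}.$$
Taking $r$-th roots, the maximum is $(\varphi(c)+o(1))n^{1/r+1/2}$. $\square$
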